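\title{Recurrent potentials on group extensions of Markov shifts}

\begin{abstract}
Let $\Sigma\times G$ be an irreducible extension of a Markov shift $\Sigma$ over a finite alphabet by a countable group $G$, and let $\varphi$ be a H\"older continuous potential on $\Sigma$. We prove that if the lift of $\varphi$ to $\Sigma\times G$ is recurrent, then $G$ is a recurrent group; this is a conjecture posed by Jaerisch. The proof covers countable alphabets and potentials with summable variations, and it gives a formula for the pressure as a minimum over homomorphisms $G\to\mathbb R$. For finite alphabets we also prove the converse, so that recurrence of the lift depends only on $G$ and holds exactly when $G$ is finite, virtually $\mathbb Z$ or virtually $\mathbb Z^2$. The main tool is an exact decomposition of the Gibbs weights of loops into independent blocks, which turns the extension into a random walk on the group.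
\end{abstract}

\section{Introduction}

A random walk on a group multiplies independent increments, and it is recurrent if the expected number of returns to the identity is infinite. In a group extension of a Markov shift the increments are read off from a symbolic sequence and weighted by a potential, so that the weight of one increment may depend on all later ones. Recurrence has a meaning in this setting as well, and one may ask whether the memory of the potential can produce recurrence on a group where independent increments cannot. We show that it cannot.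

\subsection{Markov shifts, pressure and recurrence}

Let $S$ be a finite or countable set of \emph{states} and let $A=(A_{ij})_{i,j\in S}$ be a matrix with entries in $\{0,1\}$. A finite or infinite word in $S$ is \emph{admissible} if $A_{ij}=1$ whenever $i$ is followed by $j$. The \emph{Markov shift} $(X,T)$ consists of the set $X$ of admissible infinite words $x=(x_1,x_2,\dots)$ and the left shift $T$. It is \emph{irreducible} if for all states $a,b$ there is an admissible word with at least two letters that begins with $a$ and ends with $b$. Let $|x\wedge y|$ be the length of the longest common initial block of $x$ and $y$, and give $X$ the metric $e^{-|x\wedge y|}$. For $f:X\to\mathbb R$ put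
\[
V_n(f)=\sup\{|f(x)-f(y)|:\ |x\wedge y|\ge n\},\qquad D(f)=\sum_{n\ge2}V_n(f).
\]
We say that $f$ has \emph{summable variations} if $D(f)<\infty$. A H\"older continuous $f$ satisfies $V_n(f)\le Ce^{-\alpha n}$ and so has summable variations; a function of $(x_1,x_2)$ has $D(f)=0$, even if it is unbounded. With $S_nf=\sum_{k=0}^{n-1}f\circ T^k$, define for a state $a$
\[
Z_n(f,a)=\sum_{T^nx=x,\ x_1=a}e^{S_nf(x)},\qquad \mathcal P(f,T)=\limsup_{n\to\infty}\frac1n\log Z_n(f,a).
\]
The number $Z_n(f,a)$ is the total weight of the orbits that start at $a$ and close up after $n$ steps, and the \emph{Gurevi\v{c} pressure} $\mathcal P(f,T)$ is its exponential growth rate. If the pressure is finite, $f$ is called \emph{recurrent} when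
\[
\sum_{n\ge1}e^{-n\mathcal P(f,T)}Z_n(f,a)=\infty .
\]
Recurrence is decided by what remains after the exponential rate is divided out: if $Z_n(f,a)$ is comparable to $n^{-\gamma}e^{n\mathcal P(f,T)}$, then $f$ is recurrent exactly when $\gamma\le1$. For irreducible shifts and summable variations neither notion depends on $a$ (Lemma~\ref{lem:distortion}).

\subsection{Group extensions}

Let $(\Sigma,\sigma)$ be a Markov shift with alphabet $I$ and matrix $A$. Let $G$ be a countable group with identity $o$, and let $\Psi$ be a homomorphism from the free semigroup of nonempty finite words in $I$ to $G$, so that $\Psi(i_1\cdots i_n)=\Psi(i_1)\cdots\Psi(i_n)$. The \emph{group-extended Markov system} is the skew product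
\[
\sigma\rtimes\Psi:\Sigma\times G\to\Sigma\times G,\qquad(\omega,g)\mapsto(\sigma\omega,\,g\Psi(\omega_1)).
\]
It is itself a Markov shift: its states are the pairs $(i,g)\in I\times G$, the transition $(i,g)\to(j,g\Psi(i))$ is allowed exactly when $A_{ij}=1$, and $(\omega,g)$ is the state sequence $(\omega_1,g),(\omega_2,g\Psi(\omega_1)),\dots$. The system is \emph{irreducible} if this shift is. Then $\Sigma$ is irreducible too, and every $g\in G$ is $\Psi$ of some word; in particular $G$ is finitely generated if $I$ is finite. Let $\pi_1:\Sigma\times G\to\Sigma$ be the projection. For $\varphi:\Sigma\to\mathbb R$ we have $V_n(\varphi\circ\pi_1)\le V_n(\varphi)$ and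
\begin{equation}\label{eq:Zn}
Z_n(\varphi\circ\pi_1,(a,g))=\sum_{\substack{\sigma^n\omega=\omega,\ \omega_1=a\\ \Psi(\omega_1\cdots\omega_n)=o}}e^{S_n\varphi(\omega)},
\end{equation}
whatever $g$ is. If $I$ is finite and $\varphi$ is H\"older, the pressure of $\varphi\circ\pi_1$ is finite: $\varphi$ is bounded, the sum \eqref{eq:Zn} is at most $\mathrm{card}(I)^ne^{n\|\varphi\|_\infty}$, and the pressure exceeds $-\infty$ by Lemma~\ref{lem:distortion}.

For $\mu,\mu':G\to[0,\infty]$ let $(\mu*\mu')(g)=\sum_{xy=g}\mu(x)\mu'(y)$, with $0\cdot\infty=0$. If $\nu$ is a probability measure on $G$, then $\nu^{*n}(o)$ is the probability that the random walk with step law $\nu$ is back at $o$ at time $n$, and the walk is \emph{recurrent} if $\sum_n\nu^{*n}(o)=\infty$. A finitely generated group is \emph{recurrent} if the walk with step law $\nu_F$, the uniform measure on $F$, is recurrent for some (equivalently, every) finite symmetric generating set $F$.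

\subsection{Two examples and the question}

\begin{example}\label{ex:srw}
Let $F$ be a finite symmetric generating set of $G$, let $\Sigma$ be the full shift on $I=F$, and let $\Psi(i)=i$ and $\varphi=-\log\mathrm{card}(F)$. The system is irreducible, and \eqref{eq:Zn} gives $\sum_{a\in F}Z_n(\varphi\circ\pi_1,(a,o))=\nu_F^{*n}(o)$. So $P=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)\le0$, and $\varphi\circ\pi_1$ is recurrent if and only if $\sum_ne^{-nP}\nu_F^{*n}(o)=\infty$. When $P=0$ this is recurrence of $G$. When $P<0$ the series $\sum_n\nu_F^{*n}(o)$ converges and $G$ is not recurrent, but the definitions alone do not prevent the larger series $\sum_ne^{-nP}\nu_F^{*n}(o)$ from diverging.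
\end{example}

\begin{example}\label{ex:biased}
Let $G=\mathbb Z$, let $\Sigma$ be the full shift on $\{+,-\}$, and let $\Psi(\pm)=\pm1$ and $\varphi(\omega)=\log p_{\omega_1}$, where $p_++p_-=1$ and $p_\pm>0$. Then $Z_{2n}(\varphi\circ\pi_1,(+,0))=\frac12\binom{2n}n(p_+p_-)^n$, and the odd terms vanish. Since $\binom{2n}{n}4^{-n}\sim(\pi n)^{-1/2}$, we get $e^P=2\sqrt{p_+p_-}$, and $\varphi\circ\pi_1$ is recurrent for every choice of $p_\pm$, although the walk with steps $\pm1$ of probabilities $p_\pm$ is transient when $p_+\ne p_-$. The reason is that a closed path does not notice when the weight of each step $x$ is multiplied by $e^{tx}$. The tilted step weights have total mass $p_+e^t+p_-e^{-t}$. This is smallest at $e^t=\sqrt{p_-/p_+}$, where it equals $e^P$ and where both steps have the same weight. After tilting and dividing by $e^P$ we see the simple random walk on $\mathbb Z$.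
\end{example}

The examples suggest that a recurrent potential hides a recurrent random walk, visible after a tilt by a homomorphism to $\mathbb R$, and hence that the group should be recurrent. The following conjecture is posed in \cite{Jaerisch}.

\begin{quote}
\emph{Let $(\Sigma\times G,\sigma\rtimes\Psi)$ be an irreducible group-extended Markov system with finite alphabet, and let $\varphi:\Sigma\to\mathbb R$ be H\"older continuous. If $\varphi\circ\pi_1$ is recurrent, then $G$ is a recurrent group.}
\end{quote}

As stated in \cite{Jaerisch}, this is known when $\varphi$ depends only on the first coordinate, and it is known that recurrence of $\varphi\circ\pi_1$ implies that $G$ is amenable.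

\subsection{Results}

For a homomorphism $\chi:G\to\mathbb R$ we write $\varphi+\chi\circ\Psi$ for the potential $\omega\mapsto\varphi(\omega)+\chi(\Psi(\omega_1))$ on $\Sigma$.

\begin{theorem}\label{thm:main}
Let $(\Sigma\times G,\sigma\rtimes\Psi)$ be an irreducible group-extended Markov system with finite or countable alphabet $I$. Let $\varphi:\Sigma\to\mathbb R$ satisfy $\sum_{n\ge2}V_n(\varphi)<\infty$, let $P=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)$ be finite, and let $\varphi\circ\pi_1$ be recurrent.
\begin{itemize}
\item[(a)] Every finitely generated subgroup of $G$ is recurrent. In particular, if $I$ is finite and $\varphi$ is H\"older continuous, then $G$ is a recurrent group.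
\item[(b)] $P=\min_\chi\mathcal P(\varphi+\chi\circ\Psi,\sigma)$, where $\chi$ runs over all homomorphisms $G\to\mathbb R$, and the minimum is attained at exactly one $\chi$.
\end{itemize}
\end{theorem}

Part (a) proves the conjecture. Part (b) is the general form of the minimization over $t$ in Example~\ref{ex:biased}.

\begin{theorem}\label{thm:converse}
Let $(\Sigma\times G,\sigma\rtimes\Psi)$ be an irreducible group-extended Markov system with finite alphabet, and let $G$ be a recurrent group. Then $\varphi\circ\pi_1$ is recurrent for every H\"older continuous $\varphi:\Sigma\to\mathbb R$.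
\end{theorem}

Varopoulos' theorem, which uses Gromov's theorem, says that a finitely generated group is recurrent if and only if it has a finite-index subgroup isomorphic to $\mathbb Z^d$ with $d\in\{0,1,2\}$; see \cite[Thm.~3.24]{Woess}. We use it in the proof of Theorem~\ref{thm:converse}, but not in the proof of Theorem~\ref{thm:main}.

\begin{corollary}\label{cor:class}
For an irreducible group-extended Markov system with finite alphabet the following are equivalent: \emph{(i)} $\varphi\circ\pi_1$ is recurrent for some H\"older $\varphi$; \emph{(ii)} $\varphi\circ\pi_1$ is recurrent for every H\"older $\varphi$; \emph{(iii)} $G$ is recurrent; \emph{(iv)} $G$ has a finite-index subgroup isomorphic to $\mathbb Z^d$ with $d\in\{0,1,2\}$.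
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives (i)$\Rightarrow$(iii), Theorem~\ref{thm:converse} gives (iii)$\Rightarrow$(ii), the potential $\varphi=0$ gives (ii)$\Rightarrow$(i), and (iii)$\Leftrightarrow$(iv) is Varopoulos' theorem.
\end{proof}

\begin{remark}
Theorem~\ref{thm:main} fails without irreducibility. For the full shift on a finite alphabet, $\Psi\equiv o$ and $\varphi=0$, the sum \eqref{eq:Zn} is $\mathrm{card}(I)^{n-1}$, so the defining series diverges at every state whatever $G$ is. Theorem~\ref{thm:converse} fails for countable alphabets. The system of Example~\ref{ex:srw} with $G=\mathbb Z^3$ is an irreducible shift over a countable alphabet whose constant potential has finite pressure and is not recurrent, by Corollary~\ref{cor:class}; regard this shift as its own extension by the trivial group, which is recurrent.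
\end{remark}

\subsection{The method}

For a random walk the weight of a path is the product of the weights of its steps, and sums over paths are convolution powers. For a potential with summable variations the weight of a concatenation of two paths is the product of their weights only up to a bounded factor. Cutting a path into $n$ pieces costs this factor $n$ times, which changes the exponential rate, while recurrence depends on the subexponential term. Section~\ref{sec:renewal} avoids the loss: the weight of a whole loop is replaced, at the cost of one factor $e^{D(\varphi)}$, by a quantity that is \emph{exactly} a sum of products of nonnegative block weights. The series that defines recurrence becomes the Green function of a weighted walk on the group. Section~\ref{sec:tilt} finds the homomorphism that tilts these weights into a recurrent probability measure. This measure need not be symmetric or finitely supported, and Section~\ref{sec:dirichlet} compares it with simple random walk through Dirichlet forms. Section~\ref{sec:main} assembles Theorem~\ref{thm:main}. Section~\ref{sec:converse} applies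 the same decomposition to a finite-index subgroup $\mathbb Z^d$ and reads off the moments of the walk from the pressure function.

\section{Bounded distortion}

\begin{lemma}\label{lem:distortion}
Let $(X,T)$ be an irreducible Markov shift, let $D=D(f)<\infty$, and let $a$ be a state.
\begin{itemize}
\item[(a)] If $|x\wedge y|\ge n+1$, then $|S_nf(x)-S_nf(y)|\le D$.
\item[(b)] $\mathcal P(f,T)>-\infty$, and neither the pressure nor recurrence depends on $a$.
\item[(c)] The series $\sum_ne^{-sn}Z_n(f,a)$ converges for $s>\mathcal P(f,T)$. If it converges at $s$, then $\mathcal P(f,T)\le s$.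
\end{itemize}
\end{lemma}

\begin{proof}
(a) The points $T^kx$ and $T^ky$ agree in $n+1-k$ letters, so the difference is at most $V_{n+1}(f)+\dots+V_2(f)$.

(b) Call an admissible word $w$ a \emph{cycle at $a$} if it begins with $a$ and $wa$ is admissible. The points counted by $Z_n(f,a)$ are the $w^\infty=www\cdots$ with $w$ a cycle at $a$ of length $n$. A cycle $w$ exists by irreducibility, and $Z_{k|w|}(f,a)\ge e^{kS_{|w|}f(w^\infty)}$ for all $k$, so the pressure exceeds $-\infty$. Let $b$ be another state. Choose words $u$ beginning with $b$ and $u'$ beginning with $a$ such that $ua$ and $u'b$ are admissible. For each cycle $w$ at $a$ of length $n$, the word $uwu'$ is a cycle at $b$. Split the Birkhoff sum of $(uwu')^\infty$ into three parts. By (a), the middle part is at least $S_nf(w^\infty)-D$, because $wu'$ and $w^\infty$ both begin with $wa$, and the outer parts are bounded below by constants, because they are evaluated at points that begin with $ua$ and with $u'b$. Hence $Z_{n+k}(f,b)\ge cZ_n(f,a)$ with $k=|u|+|u'|$ and $c>0$ independent of $n$. Exchanging $a$ and $b$ gives the claim.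

(c) The second statement holds because the terms of a convergent series are bounded. For the first, the root test handles the tail, and it remains to see that no term is infinite when the pressure is finite. Concatenating cycles at $a$ and using (a) twice gives $Z_{n+m}(f,a)\ge e^{-2D}Z_n(f,a)Z_m(f,a)$. So $Z_n(f,a)=\infty$ would force $Z_{kn}(f,a)=\infty$ for all $k$, and infinite pressure.
\end{proof}

\section{An exact renewal decomposition}\label{sec:renewal}

In this section the system is irreducible, $I$ is finite or countable, and $D=D(\varphi)<\infty$. Fix $a\in I$ and a subgroup $N\le G$. Theorem~\ref{thm:main} uses $N=G$; Theorem~\ref{thm:converse} uses a subgroup $N\cong\mathbb Z^d$ of finite index.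

\subsection{Loops}

The matrix $A$ restricts which words can be concatenated. Passing to loops at $a$ removes the restriction. A \emph{loop} is an admissible word $w=i_1\cdots i_n$, $n\ge1$, with $i_1=a$, $A_{i_na}=1$ and $\Psi(w)\in N$; we write $|w|=n$. A position $j$ with $1<j\le n$ is a \emph{return} of $w$ if $i_j=a$ and $\Psi(i_1\cdots i_{j-1})\in N$. A loop without returns is \emph{prime}. Let $W^+$ be the set of loops and $W$ the set of prime loops. For $N=G$, the prime loops are the words read between two consecutive visits to $a$.

Every concatenation of loops is a loop, and every loop factors uniquely into prime loops. Indeed, if $w=w'w''$ with $w'$ a loop, then, $N$ being a subgroup, a position in $w''$ other than its first is a return of $w$ if and only if it is a return of $w''$. So cutting $w$ before each of its returns produces prime loops, and in any factorization into prime loops the returns of $w$ are exactly the starting positions of the second and later factors. Thus $W^+$ is the free semigroup over $W$. From now on $w=w_1\cdots w_k$ denotes the factorization into prime loops,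 while $|w|$ still counts letters of $I$. Let $W^\infty\subset\Sigma$ be the set of infinite concatenations of prime loops. Each $y\in W^\infty$ begins with $a$, and $wy\in W^\infty$ for $w\in W^+$.

The weight of $w=w_1\cdots w_k$ followed by $y\in W^\infty$ is
\begin{equation}\label{eq:weight}
e^{S_{|w|}\varphi(wy)}=\prod_{m=1}^k\exp S_{|w_m|}\varphi(w_mw_{m+1}\cdots w_k\,y).
\end{equation}
If $D=0$, the $m$-th factor depends only on $w_m$, since the letter after $w_m$ is always $a$, and the prime loops are already independent steps. The first case with real dependence is a potential of three coordinates.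

\begin{example}\label{ex:aaa}
Let $\Sigma$ be the full shift on $\{a,b\}$, let $N=G$ and $c>0$, and let $\varphi(\omega)=\log(1+c)$ if $\omega$ begins with $aaa$ and $\varphi(\omega)=0$ otherwise. Then $e^D=1+c$, and $W=\{a,ab,abb,\dots\}$. The $m$-th factor in \eqref{eq:weight} is $1+c$ if $w_m$ and the next prime loop both equal $a$, and is $1$ otherwise. Only the last factor involves $y$. Replacing it by its smallest value $1$ gives
\[
B(w_1\cdots w_k)=(1+c)^{\#\{m<k:\ w_m=w_{m+1}=a\}},
\]
which differs from \eqref{eq:weight} by a factor at most $e^D$. Now expand the product. For each factor $1+c$, choosing the term $1$ means ``cut between $w_m$ and $w_{m+1}$'', and choosing $c$ means ``glue them''; at all other places we cut. Each term of the expansion is a splitting of $w$ into blocks, and its value is the product of the block weights $r(a^j)=c^{j-1}$ and $r(ab^k)=1$ $(j,k\ge1)$; all other blocks have weight $0$. For $w=a\cdot a\cdot a$,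
\[
(1+c)^2=r(a)^3+r(a)r(aa)+r(aa)r(a)+r(aaa)=1+c+c+c^2 .
\]
The blocks are independent: the weight of a block does not depend on its neighbors. If $-1<c<0$, gluing two loops $a$ with weight $c$ would give negative weights. One then writes the larger value as $1=(1+c)+(-c)$: a cut after $a$ has weight $1+c$, and $a$ is glued with weight $-c$ to a following loop different from $a$. In both cases the weight of a cut is the infimum over all continuations.
\end{example}

\subsection{Block weights}

In general the factor of $w_m$ depends on all later loops, so we reveal them one at a time and record how much the infimum grows. For $j\ge0$ and $w,x_1,\dots,x_j\in W$ put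
\[
Q_j(w;x_1,\dots,x_j)=\inf_{y\in W^\infty}\exp S_{|w|}\varphi(wx_1\cdots x_jy),
\]
which lies in $(0,\infty)$ by Lemma~\ref{lem:distortion}(a). Since $x_jy\in W^\infty$ for $y\in W^\infty$, the infimum defining $Q_j$ runs over a subset of the points used for $Q_{j-1}(w;x_1,\dots,x_{j-1})$. Hence the increments
\[
q_0=Q_0,\qquad q_j(w;x_1,\dots,x_j)=Q_j(w;x_1,\dots,x_j)-Q_{j-1}(w;x_1,\dots,x_{j-1})
\]
are nonnegative, and $Q_j(w;x_1,\dots,x_j)=\sum_{i=0}^jq_i(w;x_1,\dots,x_i)$. For $w=w_1\cdots w_k$ let each factor use all loops that remain in $w$:
\[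
B(w)=\prod_{m=1}^kQ_{k-m}(w_m;w_{m+1},\dots,w_k)>0 .
\]
The next lemma shows that the errors of the $k$ factors add up to one $D$, not to $kD$: a factor far from the end of $w$ hardly depends on $y$.

\begin{lemma}\label{lem:B}
For all $w\in W^+$ and $y\in W^\infty$, $\ e^{-D}e^{S_{|w|}\varphi(wy)}\le B(w)\le e^{S_{|w|}\varphi(wy)}$.
\end{lemma}

\begin{proof}
Each factor of $B(w)$ is the infimum over $y$ of the corresponding factor of \eqref{eq:weight}, which gives the upper bound. Let $n_m=|w_m|+\dots+|w_k|$ and $n_{k+1}=0$. For $y,y'\in W^\infty$ the points $w_m\cdots w_ky$ and $w_m\cdots w_ky'$ agree in the first $n_m+1$ letters, because $y$ and $y'$ begin with $a$. So their values of $S_{|w_m|}\varphi$ differ by at most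
\[
\sum_{l=0}^{|w_m|-1}V_{n_m+1-l}(\varphi)=\sum_{i=n_{m+1}+2}^{n_m+1}V_i(\varphi).
\]
Take the infimum over $y'$ and multiply over $m$. The index ranges for $m=1,\dots,k$ are disjoint and fill $\{2,\dots,n_1+1\}$, so the total is at most $D$.
\end{proof}

\begin{lemma}[Renewal decomposition]\label{lem:renewal}
There is a function $r:W^+\to[0,\infty)$, with $r(w)>0$ for $w\in W$, such that for all $w\in W^+$
\[
B(w)=\sum_{n\ge1}\ \sum_{\substack{w=v_1\cdots v_n\\ v_1,\dots,v_n\in W^+}}r(v_1)\cdots r(v_n).
\]
The inner sum runs over the ways to split the sequence of prime loops of $w$ into $n$ nonempty blocks.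
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.4]
\foreach \m/\j in {1/1,2/0,3/2,4/0,5/1,6/0,7/0}{
  \fill (\m,0) circle (1.5pt);
  \node[below] at (\m,-0.05) {$w_{\m}$};
  \node[below] at (\m,-0.55) {\small $j_{\m}=\j$};}
\draw[->] (1.03,0.12) to[bend left=60] (1.97,0.12);
\draw[->] (3.03,0.12) to[bend left=50] (4.95,0.12);
\draw[->] (5.05,0.12) to[bend left=60] (5.97,0.12);
\foreach \t in {2.5,6.5,7.5}{\draw[dashed] (\t,-1.1) -- (\t,0.9);}
\end{tikzpicture}
\caption{One term in the expansion of $B(w_1\cdots w_7)$. The prime loop $w_m$ looks ahead to $w_{m+j_m}$ (arrows). The sequence is cut (dashed lines) wherever no arrow crosses, here after positions $2$, $6$ and $7$. There is no cut after position $4$, although $j_4=0$, because the arrow from $w_3$ passes over it.}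
\label{fig:cuts}
\end{figure}

\begin{proof}
Let $J_k=\{(j_1,\dots,j_k):0\le j_m\le k-m\}$. Writing each $Q_{k-m}$ as a sum of increments and expanding the product gives
\begin{equation}\label{eq:expand}
B(w_1\cdots w_k)=\sum_{j\in J_k}\ \prod_{m=1}^kq_{j_m}(w_m;w_{m+1},\dots,w_{m+j_m}).
\end{equation}
In the term $j$, the factor of position $m$ involves only $w_m,\dots,w_{m+j_m}$. Call $t\in\{1,\dots,k\}$ a \emph{cut} of $j$ if $m+j_m\le t$ for all $m\le t$; see Figure~\ref{fig:cuts}. The last position $k$ is always a cut. Call $j\in J_k$ \emph{irreducible} if $k$ is its only cut, and define $r(w_1\cdots w_k)$ by the right side of \eqref{eq:expand} with the sum restricted to irreducible $j$. For $k=1$ the only tuple is $(0)$, so $r=q_0>0$ on $W$.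

We claim that concatenation is a bijection from the finite sequences of irreducible tuples of total length $k$ onto $J_k$. Both directions use one observation. Suppose $t'$ is a cut of $j$, or $t'=0$, and $t>t'$. Then $m+j_m\le t'<t$ for all $m\le t'$, so $t$ is a cut of $j$ if and only if $m+j_m\le t$ for $t'<m\le t$.

Let $j\in J_k$ have cuts $t_1<\dots<t_n=k$, and put $t_0=0$. The restriction of $j$ to the positions $(t_{i-1},t_i]$, re-indexed, lies in $J_{t_i-t_{i-1}}$ because $t_i$ is a cut. By the observation its cuts are the cuts of $j$ in $(t_{i-1},t_i]$, so it is irreducible. Conversely, in a concatenation of irreducible tuples with block ends $t_1<\dots<t_n=k$, each $m\in(t_{i-1},t_i]$ has $m+j_m\le t_i$. So the concatenation lies in $J_k$, every $t_i$ is a cut, and by the observation there is no cut strictly inside a block. The two maps are inverse to each other. Finally, the factor of position $m$ involves only loops in the block of $m$, so the product in \eqref{eq:expand} is the product of the corresponding terms for the blocks. Summing over the irreducible tuples for a fixed splitting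 gives $r(v_1)\cdots r(v_n)$.
\end{proof}

In Example~\ref{ex:aaa} we have $q_0=1$, $q_1(a;a)=c$, and all other increments vanish; the only irreducible tuple with entries in $\{0,1\}$ is $(1,\dots,1,0)$, and we recover the block weights found there.

\subsection{The walk on the group}

Push the block weights forward to $N$, discounting the length. For $s\in\mathbb R$, $g\in N$ and a homomorphism $\chi:N\to\mathbb R$ define, with values in $[0,\infty]$,
\[
m_s(g)=\sum_{\substack{v\in W^+\\ \Psi(v)=g}}r(v)e^{-s|v|},\qquad M_\chi(s)=\sum_{g\in N}m_s(g)e^{\chi(g)}=\sum_{v\in W^+}r(v)e^{\chi(\Psi(v))-s|v|},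
\]
and
\[
Z_n=Z_n(\varphi\circ\pi_1,(a,o)),\qquad Z_n^\chi=\sum_{w\in W^+,\ |w|=n}e^{S_n\varphi(w^\infty)+\chi(\Psi(w))} .
\]
In Example~\ref{ex:aaa} with $G=\mathbb Z$, $\Psi(a)=1$ and $\Psi(b)=-1$, we get $m_s(j)=c^{j-1}e^{-sj}$ and $m_s(1-k)=e^{-s(k+1)}$ for $j,k\ge1$. So even for a finite alphabet the steps are unbounded.

\begin{proposition}\label{prop:green}
Let $s\in\mathbb R$ and let $\chi:N\to\mathbb R$ be a homomorphism.
\begin{itemize}
\item[(a)] $\displaystyle\sum_{n\ge1}m_s^{*n}(o)\le\sum_{n\ge1}e^{-sn}Z_n\le e^D\sum_{n\ge1}m_s^{*n}(o)$.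
\item[(b)] $\displaystyle\sum_{n\ge1}M_\chi(s)^n\le\sum_{n\ge1}e^{-sn}Z_n^\chi\le e^D\sum_{n\ge1}M_\chi(s)^n$, and $Z_n\le Z_n^\chi$ for all $n$.
\item[(c)] For every $g\in N$ there is $n\ge1$ with $m_s^{*n}(g)>0$.
\end{itemize}
\end{proposition}

\begin{proof}
All terms below are nonnegative, so sums may be rearranged freely. Multiply the identity of Lemma~\ref{lem:renewal} by $e^{\chi(\Psi(w))-s|w|}$, which is multiplicative in $w$. Summing over all $w\in W^+$, and in the case $\chi=0$ over those with $\Psi(w)=o$, gives
\[
\sum_{w\in W^+}B(w)e^{\chi(\Psi(w))-s|w|}=\sum_{n\ge1}M_\chi(s)^n,\qquad\sum_{\substack{w\in W^+\\ \Psi(w)=o}}B(w)e^{-s|w|}=\sum_{n\ge1}m_s^{*n}(o).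
\]
Since $o\in N$, the points $\omega$ in \eqref{eq:Zn} are the $w^\infty$ with $w\in W^+$, $|w|=n$ and $\Psi(w)=o$. These are terms of $Z_n^\chi$ on which $\chi$ vanishes, so $Z_n\le Z_n^\chi$. Lemma~\ref{lem:B} with $y=w^\infty\in W^\infty$ gives $B(w)\le e^{S_n\varphi(w^\infty)}\le e^DB(w)$, and (a) and (b) follow. For (c), irreducibility provides a path from $(a,o)$ to $(a,g)$. Its letters, without the last one, form a loop $w=w_1\cdots w_n$ with $\Psi(w)=g$, and $m_s^{*n}(g)\ge\prod_ir(w_i)e^{-s|w_i|}>0$.
\end{proof}

\section{Tilting a critical weight into a recurrent walk}\label{sec:tilt}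

With $N=G$, Proposition~\ref{prop:green}(a) says that $\sum_nm_s^{*n}(o)$ is finite for $s>P$ and, under recurrence, infinite at $s=P$. The weight $m_P$ is not a probability measure, and we do not yet know that its values are finite. The next proposition finds the tilt. For $\mu:G\to[0,\infty]$ call $h:G\to[0,\infty)$ \emph{$\mu$-excessive} if $\sum_x\mu(x)h(gx)\le h(g)$ for all $g$.

\begin{proposition}\label{prop:tilt}
Let $G$ be a countable group, and let $\mu_k:G\to[0,\infty]$ increase pointwise to $\mu$. Assume that
\begin{itemize}
\item[(i)] for every $g\in G$ there is $n\ge1$ with $\mu_1^{*n}(g)>0$;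
\item[(ii)] $\sum_{n\ge1}\mu_k^{*n}(o)<\infty$ for every $k$;
\item[(iii)] $\sum_{n\ge1}\mu^{*n}(o)=\infty$.
\end{itemize}
Then there is a homomorphism $f:G\to(\mathbb R_{>0},\cdot)$ such that $\nu=f\mu$ is a probability measure, the support of $\nu$ generates $G$ as a semigroup, and $\sum_n\nu^{*n}(o)=\infty$. Every $\mu$-excessive function is a constant multiple of $f$.
\end{proposition}

Hypothesis (ii) is what makes $\mu$ critical: a large multiple of any weight with $\mu^{*n}(o)>0$ for some $n$ satisfies (iii). The proof first uses (ii) to produce a positive excessive function, and then (iii) to show that it is unique up to scaling. Left translates of excessive functions are excessive, so uniqueness forces multiplicativity.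

\begin{proof}
\emph{Step 1: a positive excessive function.} Let $\mathcal G_k=\sum_{n\ge1}\mu_k^{*n}$, so that $0<\mathcal G_k(o)<\infty$ by (i) and (ii). The total weight of the $\mu_k$-paths from $g$ to $o$ is $\mathcal G_k(g^{-1})$, and we normalize it: $f_k(g)=\mathcal G_k(g^{-1})/\mathcal G_k(o)$. From $\mu_k*\mathcal G_k\le\mathcal G_k$, evaluated at $g^{-1}=x\cdot(gx)^{-1}$, we get
\begin{equation}\label{eq:fk}
\sum_x\mu_k(x)f_k(gx)\le f_k(g).
\end{equation}
Fix $g$ and choose $n,n'$ with $\mu_1^{*n}(g)>0$ and $\mu_1^{*n'}(g^{-1})>0$. Iterating \eqref{eq:fk} gives $\sum_x\mu_k^{*l}(x)f_k(g'x)\le f_k(g')$ for all $l\ge1$ and $g'\in G$. With $g'=o$, $l=n$, $x=g$, and then with $g'=g$, $l=n'$, $x=g^{-1}$, we obtain from $f_k(o)=1$ and $\mu_k\ge\mu_1$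
\[
\mu_1^{*n'}(g^{-1})\le f_k(g)\le 1/\mu_1^{*n}(g).
\]
So $f_k(g)$ stays in a compact subset of $(0,\infty)$ that depends only on $g$. As $G$ is countable, a subsequence converges pointwise to some $f:G\to(0,\infty)$ with $f(o)=1$. Fatou's lemma in \eqref{eq:fk} shows that $f$ is $\mu$-excessive. In particular $\mu(x)f(x)\le f(o)$, so $\mu$ is finite.

\emph{Step 2: superharmonic functions are constant.} Let $\Pi(g,g')=\mu(g^{-1}g')f(g')/f(g)$ and $\Pi h(g)=\sum_{g'}\Pi(g,g')h(g')$. Call $h:G\to[0,\infty)$ \emph{superharmonic} if $\Pi h\le h$. Since $f$ is excessive, the constant $1$ is superharmonic. We have $\Pi^n(g,g')=\mu^{*n}(g^{-1}g')f(g')/f(g)$. Thus for all $g,g'$ some $\Pi^n(g,g')$ is positive, by (i), and $\sum_n\Pi^n(o,o)=\infty$, by (iii).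

Let $h$ be superharmonic and $\delta=h-\Pi h\ge0$. All $\Pi^nh\le h$ are finite, so $h=\sum_{n<l}\Pi^n\delta+\Pi^lh\ge\sum_{n<l}\Pi^n\delta$ for every $l$, and $h(o)\ge\delta(g)\sum_n\Pi^n(o,g)$ for every $g$. If $\Pi^l(o,g)>0$, then $\sum_n\Pi^n(o,g)\ge\sum_n\Pi^n(o,o)\Pi^l(o,g)=\infty$. Hence $\delta=0$: every superharmonic $h$ satisfies $\Pi h=h$. For $h=1$ this says that $\Pi$ is stochastic.

Let again $h$ be superharmonic, fix $g_0$, and put $c=h(g_0)$ and $h'=\min(h,c)$. Then $\Pi h'\le\min(\Pi h,c)=h'$, so $\Pi h'=h'$, and $\sum_g\Pi^n(g_0,g)(c-h'(g))=c-h'(g_0)=0$ for all $n$. The terms are nonnegative and each $g$ has positive weight for some $n$, so $h'\equiv c$, that is, $h\ge h(g_0)$ everywhere. As $g_0$ is arbitrary, $h$ is constant.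

\emph{Step 3: conclusion.} If $h$ is $\mu$-excessive, then $\Pi(h/f)(g)=f(g)^{-1}\sum_x\mu(x)h(gx)\le h(g)/f(g)$, so $h/f$ is constant by Step~2. For $y\in G$ the function $g\mapsto f(yg)$ is $\mu$-excessive, hence equal to $c_yf$, and $g=o$ gives $c_y=f(y)$. So $f$ is a homomorphism. The measure $\nu=f\mu=\Pi(o,\cdot)$ has mass $1$, and $\nu^{*n}=f\mu^{*n}$ because $f$ is multiplicative. Now (i) and (iii) give the remaining claims.
\end{proof}

\section{Comparison with simple random walk}\label{sec:dirichlet}

Return probabilities of two different walks are hard to compare directly, but their Dirichlet forms are easy to compare. Let $\nu$ be a probability measure on $G$. On the real space $\ell^2(G)$ let $\Pi_\nu h(g)=\sum_x\nu(x)h(gx)$. This is an average of right translations, which are isometries, so $\|\Pi_\nu\|\le1$. Expanding the square and using $\|h(\cdot\,x)\|=\|h\|$,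
\[
\mathcal E_\nu(h):=\frac12\sum_x\nu(x)\sum_g\big(h(g)-h(gx)\big)^2=\|h\|^2-\langle h,\Pi_\nu h\rangle .
\]
Let $\mathcal G_\nu(z)=\sum_{n\ge0}z^n\nu^{*n}(o)$ for $0<z\le1$. For $z<1$ the function $h_z=(1-z\Pi_\nu)^{-1}\delta_o=\sum_nz^n\Pi_\nu^n\delta_o$ lies in $\ell^2(G)$, and since $\Pi_\nu^n\delta_o(o)=\nu^{*n}(o)$,
\begin{equation}\label{eq:resolvent}
\langle h_z,(1-z\Pi_\nu)h_z\rangle=\langle h_z,\delta_o\rangle=h_z(o)=\mathcal G_\nu(z).
\end{equation}

\begin{lemma}\label{lem:energy}
\begin{itemize}
\item[(a)] For $0<z<1$ there is $h\in\ell^2(G)$ with $h(o)=1$ and $\mathcal E_\nu(h)\le1/(z\,\mathcal G_\nu(z))$.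
\item[(b)] If $\nu(x)=\nu(x^{-1})$ for all $x$ and $\mathcal G_\nu(1)<\infty$, then $h(o)^2\le\mathcal G_\nu(1)\,\mathcal E_\nu(h)$ for all $h\in\ell^2(G)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The left side of \eqref{eq:resolvent} equals $(1-z)\|h_z\|^2+z\mathcal E_\nu(h_z)$, so $\mathcal E_\nu(h_z)\le\mathcal G_\nu(z)/z$. Take $h=h_z/\mathcal G_\nu(z)$.

(b) The adjoint of the translation by $x$ is the translation by $x^{-1}$, so $\Pi_\nu$ is self-adjoint, and $(h,h')\mapsto\langle h,(1-z\Pi_\nu)h'\rangle$ is a symmetric positive form for $z<1$. The Cauchy--Schwarz inequality for this form and \eqref{eq:resolvent} give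
\[
h(o)^2=\langle h,(1-z\Pi_\nu)h_z\rangle^2\le\langle h,(1-z\Pi_\nu)h\rangle\,\mathcal G_\nu(z)\le\langle h,(1-z\Pi_\nu)h\rangle\,\mathcal G_\nu(1).
\]
Let $z\uparrow1$.
\end{proof}

Part (a) needs no symmetry, which is why it applies to the tilted walk. Part (b) does need it: the biased walk of Example~\ref{ex:biased} has $\mathcal G_\nu(1)<\infty$ but the same Dirichlet form $\frac12\sum_g(h(g)-h(g+1))^2$ as the recurrent simple random walk, for which (a) gives functions with $h(0)=1$ and arbitrarily small energy.

\begin{proposition}\label{prop:compare}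
Let $\nu$ be a probability measure on a countable group $G$ whose support generates $G$ as a semigroup, with $\sum_n\nu^{*n}(o)=\infty$. Then $\sum_n\nu_F^{*n}(o)=\infty$ for every nonempty finite symmetric set $F\subset G$. Hence every finitely generated subgroup of $G$ is recurrent.
\end{proposition}

\begin{proof}
Let $x\in F$ and write $x=y_1\cdots y_l$ with $\nu(y_i)>0$. For $h\in\ell^2(G)$, write $h(g)-h(gx)$ as the sum of the $l$ differences $h(gy_1\cdots y_{i-1})-h(gy_1\cdots y_i)$, apply the Cauchy--Schwarz inequality, and substitute $g$ for $gy_1\cdots y_{i-1}$ in the $i$-th sum: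
\[
\sum_g\big(h(g)-h(gx)\big)^2\le l\sum_{i=1}^l\sum_g\big(h(g)-h(gy_i)\big)^2\le2l\sum_{i=1}^l\frac{\mathcal E_\nu(h)}{\nu(y_i)} .
\]
As $F$ is finite, $\mathcal E_{\nu_F}\le C\mathcal E_\nu$ with $C<\infty$. Suppose $\mathcal G_{\nu_F}(1)<\infty$. For the function $h$ of Lemma~\ref{lem:energy}(a), part (b) applied to $\nu_F$ gives
\[
1=h(o)^2\le C\,\mathcal G_{\nu_F}(1)\,\mathcal E_\nu(h)\le\frac{C\,\mathcal G_{\nu_F}(1)}{z\,\mathcal G_\nu(z)},
\]
and the right side tends to $0$ as $z\uparrow1$, a contradiction. Finally, $\nu_F^{*n}(o)$ is the return probability of the simple random walk on the subgroup generated by $F$.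
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Take $N=G$ in Section~\ref{sec:renewal}, and put $\mu_k=m_{P+1/k}$ and $\mu=m_P$. Then $\mu_k\uparrow\mu$ by monotone convergence. Hypothesis (i) of Proposition~\ref{prop:tilt} is Proposition~\ref{prop:green}(c); this is where irreducibility enters. Hypothesis (ii) follows from Proposition~\ref{prop:green}(a) and Lemma~\ref{lem:distortion}(c), and (iii) from Proposition~\ref{prop:green}(a) and recurrence of $\varphi\circ\pi_1$. Let $f$ and $\nu=fm_P$ be as in Proposition~\ref{prop:tilt}.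

\medskip
\emph{Part (a).} Proposition~\ref{prop:compare} applies to $\nu$. If $I$ is finite, then $G$ itself is finitely generated; this is the only use of a finite alphabet.

\medskip
\emph{Part (b).} Let $\chi:G\to\mathbb R$ be a homomorphism and $P_\chi=\mathcal P(\varphi+\chi\circ\Psi,\sigma)\in(-\infty,\infty]$. The potential $\varphi+\chi\circ\Psi$ has the same variations $V_n$, $n\ge2$, as $\varphi$. For $N=G$ the loops of length $n$ are all cycles at $a$ of length $n$, so $Z_n(\varphi+\chi\circ\Psi,a)=Z_n^\chi$. Note that $M_\chi(s)>0$, so the geometric series $\sum_nM_\chi(s)^n$ converges if and only if $M_\chi(s)<1$. Proposition~\ref{prop:green}(b) and Lemma~\ref{lem:distortion}(c) give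
\begin{equation}\label{eq:three}
P\le P_\chi;\qquad s>P_\chi\ \Rightarrow\ M_\chi(s)<1;\qquad M_\chi(s)<1\ \Rightarrow\ P_\chi\le s .
\end{equation}
Let $\chi_0=\log f$. Then $M_{\chi_0}(P)=\nu(G)=1$, and since $|v|\ge1$ for every block, $M_{\chi_0}(s)\le e^{-(s-P)}<1$ for $s>P$. By \eqref{eq:three}, $P_{\chi_0}=P$, so the minimum exists and equals $P$. Conversely, let $P_\chi=P$. Then $M_\chi(P)=\lim_{s\downarrow P}M_\chi(s)\le1$ by monotone convergence, and
\[
\sum_xm_P(x)e^{\chi(gx)}=e^{\chi(g)}M_\chi(P)\le e^{\chi(g)} .
\]
So $e^\chi$ is $m_P$-excessive, hence a multiple of $f$, and $e^{\chi(o)}=1=f(o)$ gives $\chi=\chi_0$. \qed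

\section{The converse for finite alphabets}\label{sec:converse}

Let $I$ be finite, $G$ recurrent and $\varphi$ H\"older; put $D=D(\varphi)$ and $P=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)$. By Varopoulos' theorem $G$ has a finite-index subgroup isomorphic to $\mathbb Z^d$ with $d\le2$. The intersection $N$ of its finitely many conjugates is normal and of finite index in $G$, and, as a finite-index subgroup of $\mathbb Z^d$, it is isomorphic to $\mathbb Z^d$. Identify $N$ with $\mathbb Z^d$, written additively, and apply Section~\ref{sec:renewal} with this $N$. The weights $m_s$ then live on $\mathbb Z^d$, where recurrence follows from two moment conditions.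

\medskip
\noindent\textbf{Chung--Fuchs theorem (1951).} \emph{If $\nu$ is a probability measure on $\mathbb Z^d$, $d\in\{1,2\}$, with mean zero and finite second moment, then $\sum_n\nu^{*n}(0)=\infty$.}
\medskip

This time nothing is known about the Green function, so the tilt cannot come from Proposition~\ref{prop:tilt}. The homomorphisms $N\to\mathbb R$ are $\chi_u(g)=\langle u,g\rangle$, $u\in\mathbb R^d$. We write $M(u,s)=M_{\chi_u}(s)$ and $Z_n^u=Z_n^{\chi_u}$. We shall see that \emph{every} $u$ tilts $m_s$ into a probability measure at a suitable $s=p(u)$, and that the minimizer of $p$ gives mean zero. The function $p$ is a pressure on a shift with finitely many states.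

\subsection{Pressure on a finite shift}

We recall two standard facts. A Markov shift with finitely many states is \emph{mixing} if some power of its matrix has only positive entries. For $f$ on $(X,T)$ let $\mathcal L_fh(x)=\sum_{Ty=x}e^{f(y)}h(y)$. Ruelle's theorem \cite[Thm.~1.7]{Bowen} states that for a mixing shift and H\"older $f$ there are $\lambda>0$, a continuous $\eta>0$ and a measure $\beta$ with $\mathcal L_f^*\beta=\lambda\beta$ and $\int\eta\,d\beta=1$ such that $\lambda^{-k}\mathcal L_f^kh\to\eta\int h\,d\beta$ uniformly for every continuous $h$. Moreover $\log\lambda$ depends real-analytically on $f$ in the space of H\"older functions of a fixed exponent (Ruelle; see \cite{PP}).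

\begin{lemma}\label{lem:finite}
Let $(X,T)$ be an irreducible Markov shift with finitely many states, $b$ a state, and $\ell$ the greatest common divisor of the lengths of the cycles at $b$.
\begin{itemize}
\item[(a)] For H\"older $f$ there are $c,C>0$ and $n_0$ with $Z_n(f,b)\le Ce^{n\mathcal P(f,T)}$ for all $n$ and $Z_n(f,b)\ge ce^{n\mathcal P(f,T)}$ for all $n\ge n_0$ divisible by $\ell$.
\item[(b)] For H\"older $f,f_1,\dots,f_d$ the map $u\mapsto\mathcal P(f+\sum_iu_if_i,T)$ is real-analytic on $\mathbb R^d$.
\end{itemize}
\end{lemma}

\begin{proof}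
The states split into $\ell$ cyclic classes that are visited in turn. Let $X_0$ be the set of points whose first state lies in the class of $b$. Then $(X_0,T^\ell)$, coded by admissible words of length $\ell$, is a mixing shift with finitely many states, $S_\ell f$ is H\"older on it, and its transfer operator is the restriction of $\mathcal L_f^\ell$. Let $\lambda,\eta,\beta$ be given by Ruelle's theorem, and let $h$ be the indicator of $[b]=\{x:x_1=b\}$. By mixing, $\mathcal L_f^{k\ell}h>0$ on $X_0$ for large $k$, so $\beta([b])=\lambda^{-k}\int\mathcal L_f^{k\ell}h\,d\beta>0$. Thus $\lambda^{-k}\mathcal L_f^{k\ell}h$ converges uniformly to a strictly positive continuous function. For $x\in[b]$, $\mathcal L_f^nh(x)$ is the sum of $e^{S_nf(wx)}$ over the cycles $w$ at $b$ of length $n$, which by Lemma~\ref{lem:distortion}(a) agrees with $Z_n(f,b)$ up to a factor $e^{\pm D(f)}$. So $\lambda^{-k}Z_{k\ell}(f,b)$ is bounded above, and bounded below by a positive constant for large $k$, while $Z_n(f,b)=0$ if $\ell\nmid n$. Hence $\mathcal P(f,T)=\ell^{-1}\log\lambda$, which gives (a). Since $u\mapsto S_\ell(f+\sum_iu_if_i)$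 is affine, (b) follows.
\end{proof}

Consider the extension $\Sigma\times G/N$ with the map $(\omega,\bar g)\mapsto(\sigma\omega,\bar g\Psi(\omega_1))$. It has finitely many states $(i,\bar g)$, and it is irreducible because paths in $I\times G$ project to paths in $I\times G/N$. The tilt $\chi_u$ is defined only on $N$, while single letters have $\Psi(i)\in G$. To make the tilt a potential we distribute it over the letters by a cocycle. Choose $\gamma:G/N\to G$ with $\gamma(\bar g)\in\bar g$ and $\gamma(N)=o$, and put
\[
\kappa(i,\bar g)=\gamma(\bar g)\Psi(i)\gamma(\bar g\Psi(i))^{-1}\in N,\qquad\varphi_u(\omega,\bar g)=\varphi(\omega)+\langle u,\kappa(\omega_1,\bar g)\rangle .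
\]
The potential $\varphi_u$ is H\"older and affine in $u$. Along a path $(i_1,\bar g_1),\dots,(i_{n+1},\bar g_{n+1})$ the product of the $\kappa(i_k,\bar g_k)$, $k\le n$, telescopes to $\gamma(\bar g_1)\Psi(i_1\cdots i_n)\gamma(\bar g_{n+1})^{-1}$. The cycles at the state $(a,N)$ are the loops of Section~\ref{sec:renewal}, and for them this product is $\Psi(i_1\cdots i_n)$. Therefore $Z_n(\varphi_u,(a,N))=Z_n^u$. Let $p(u)$ be the pressure of $\varphi_u$; it is real-analytic by Lemma~\ref{lem:finite}(b).

\begin{lemma}\label{lem:pole}
For every $u\in\mathbb R^d$ we have $M(u,p(u))=1$, and there is $c'=c'(u)>0$ with $1-M(u,p(u)+\delta)\le\delta/c'$ for $0<\delta\le1$.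
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:finite}(a), $\sum_ne^{-sn}Z_n^u$ converges for $s>p(u)$ and diverges at $s=p(u)$. By Proposition~\ref{prop:green}(b), $M(u,s)<1$ for $s>p(u)$ and $M(u,p(u))\ge1$. Monotone convergence as $s\downarrow p(u)$ gives $M(u,p(u))\le1$. Let $M_\delta=M(u,p(u)+\delta)$ and take $n_0$ divisible by $\ell$. For $0<\delta\le1$, using $1-e^{-\delta\ell}\le\delta\ell$,
\[
\frac{M_\delta}{1-M_\delta}\ge e^{-D}\sum_{k\ge0}c\,e^{-\delta(n_0+k\ell)}\ge\frac{c\,e^{-D-n_0}}{\ell\,\delta}=:\frac{c'}\delta ,
\]
and $M_\delta<1$ gives $1-M_\delta\le\delta/c'$.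
\end{proof}

\begin{lemma}\label{lem:min}
The function $p$ attains its minimum $p_0$ at some $u_0$, and there is $K$ with $p(u_0+\xi)\le p_0+K|\xi|^2$ for $|\xi|\le1$.
\end{lemma}

\begin{proof}
For $d=0$ there is nothing to prove. Let $d\ge1$. By irreducibility there are loops with $\Psi$-values $\pm e_1,\dots,\pm e_d$, the standard basis vectors and their negatives, of lengths at most $L$. Given $u$, one of them, $w$, has $\langle u,\Psi(w)\rangle=|u|_\infty$. The single term $w^k$ gives $Z^u_{k|w|}\ge\exp(k|u|_\infty-k|w|\,\|\varphi\|_\infty)$, so $p(u)\ge|u|_\infty/L-\|\varphi\|_\infty$. A continuous function that tends to infinity has a minimum. There $\nabla p(u_0)=0$, and Taylor's formula for the $C^2$ function $p$ gives $K$.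
\end{proof}

\subsection{Moments of the tilted walk}

By Lemma~\ref{lem:pole}, $\rho(v)=r(v)e^{\langle u_0,\Psi(v)\rangle-p_0|v|}$ is a probability on $W^+$. Let $\mathbb E$ be its expectation, and let $Y=\Psi(v)\in\mathbb Z^d$ and $\tau=|v|$ be the displacement and the duration of a block. Then $M(u_0+\xi,p_0+t)=\mathbb E\,e^{\langle\xi,Y\rangle-t\tau}$, and Lemma~\ref{lem:pole} reads
\[
\mathbb E\,e^{\langle\xi,Y\rangle-(p(u_0+\xi)-p_0)\tau}=1\qquad(\xi\in\mathbb R^d).
\]
Formal differentiation at $\xi=0$ would give $\mathbb EY=\nabla p(u_0)\,\mathbb E\tau=0$. We cannot differentiate under the expectation before we know that the moments exist, so we argue with inequalities. By Lemma~\ref{lem:min},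
\begin{equation}\label{eq:mgf}
\mathbb E\,e^{\langle\xi,Y\rangle-K|\xi|^2\tau}\le1\qquad(|\xi|\le1).
\end{equation}

\begin{lemma}\label{lem:moments}
Let $d\ge1$. Then $\mathbb E\tau<\infty$, $\mathbb E|Y|^2<\infty$ and $\mathbb EY=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pole}, $\mathbb E[(1-e^{-\delta\tau})/\delta]\le1/c'$ for $0<\delta\le1$. The integrand increases to $\tau$ as $\delta\downarrow0$, so $\mathbb E\tau\le1/c'$.

Average \eqref{eq:mgf} over $\pm\xi$ and use $\cosh x\ge1+x^2/2$ and $1-e^{-x}\le x$:
\[
\tfrac12\,\mathbb E\big[\langle\xi,Y\rangle^2e^{-K|\xi|^2\tau}\big]\le\mathbb E\big[1-e^{-K|\xi|^2\tau}\big]\le K|\xi|^2\,\mathbb E\tau .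
\]
Put $\xi=t\theta$ with $|\theta|=1$, divide by $t^2$, and let $t\downarrow0$. Monotone convergence gives $\mathbb E\langle\theta,Y\rangle^2\le2K\,\mathbb E\tau$ for every unit vector $\theta$, so $\mathbb E|Y|^2<\infty$.

Now $Y$ and $\tau$ are integrable, and $e^x\ge1+x$ in \eqref{eq:mgf} gives $\mathbb E\langle\xi,Y\rangle\le K|\xi|^2\,\mathbb E\tau$. With $\xi=\pm t\theta$ this reads $|\mathbb E\langle\theta,Y\rangle|\le Kt\,\mathbb E\tau$. Let $t\downarrow0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The law of $Y$ is $\nu(g)=e^{\langle u_0,g\rangle}m_{p_0}(g)$, so $\nu^{*n}(0)=m_{p_0}^{*n}(0)$. If $d\in\{1,2\}$, Lemma~\ref{lem:moments} and the Chung--Fuchs theorem give $\sum_n\nu^{*n}(0)=\infty$; if $d=0$, every term equals $1$. By Proposition~\ref{prop:green}(a),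
\begin{equation}\label{eq:final}
\sum_{n\ge1}e^{-np_0}Z_n=\infty ,
\end{equation}
so $P\ge p_0$ by Lemma~\ref{lem:distortion}(c). On the other hand $Z_n\le Z_n^{u_0}$ by Proposition~\ref{prop:green}(b), so $P\le p(u_0)=p_0$. Hence $P=p_0$, and \eqref{eq:final} says that $\varphi\circ\pi_1$ is recurrent.
\end{proof}

The finite alphabet entered through Lemma~\ref{lem:finite}. Its lower bound on $Z_n^u$ gave the normalization $M(u,p(u))=1$ and the finite mean duration, and the smoothness of $p$ at its minimum gave the two moments of the displacement.

\begin{thebibliography}{9}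

\bibitem{Bowen} Bowen, \emph{Equilibrium States and the Ergodic Theory of Anosov Diffeomorphisms}.

\bibitem{Jaerisch} Johannes Jaerisch, \emph{Recurrence and pressure for group extensions}, arXiv:1205.4490 (2012).

\bibitem{PP} Parry and Pollicott, Ast\'erisque 187--188.

\bibitem{Woess} Woess, \emph{Random Walks on Infinite Graphs and Groups}.

\end{thebibliography}
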